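\title{A removable set for Lipschitz harmonic functions\\ on an intrinsic Lipschitz graph in the Heisenberg group}

\begin{abstract}
We construct a compact subset of an intrinsic Lipschitz graph in the first Heisenberg group that has positive $3$-dimensional Hausdorff measure and is removable for Lipschitz harmonic functions. The intrinsic Lipschitz constant can be arbitrarily small, the set can fill all but an arbitrarily small proportion of the graph over a unit square, and a set with the same two properties exists inside a $C^1_{\mathbb{H}}$ surface. The graph is a sum of oscillations in the vertical direction at widely separated scales. An oscillation of relative amplitude $\varepsilon_n$ changes the intrinsic gradient by only $O(\varepsilon_n^2)$, while it changes the flux of the gradient of a potential carried by the graph by about $\varepsilon_n$. Taking $\sum\varepsilon_n^4<\infty$ and $\sum\varepsilon_n^2=\infty$ keeps the graph Lipschitz and makes every such gradient unbounded.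
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Removable sets}
The first Heisenberg group $\mathbb{H}$ is $\mathbb{R}^3$ with the group law
\[
(x,y,t)\cdot(x',y',t')=\Bigl(x+x',\,y+y',\,t+t'+\tfrac12(xy'-yx')\Bigr)
\]
and the Kor\'anyi metric $d(p,q)=\|q^{-1}p\|$, where $\|(x,y,t)\|=((x^2+y^2)^2+16t^2)^{1/4}$. Balls $B(p,R)$ (open), Lipschitz functions, Hausdorff measures $\mathcal{H}^s$ and Hausdorff dimension $\dim_H$ all refer to $d$. Left translations are isometries, and the dilations $\delta_R(x,y,t)=(Rx,Ry,R^2t)$ multiply distances by $R$. Lebesgue measure is a Haar measure, a ball of radius $R$ has volume $cR^4$, and $\dim_H\mathbb{H}=4$.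

Let $X=\partial_x-\frac y2\partial_t$ and $Y=\partial_y+\frac x2\partial_t$ be the left-invariant horizontal vector fields, $\nabla_{\mathbb{H}}=(X,Y)$, and $\Delta_{\mathbb{H}}=X^2+Y^2$ the sub-Laplacian. A function $u$ on an open set is \emph{harmonic} if $\Delta_{\mathbb{H}}u=0$ there in the sense of distributions. A compact set $A\subset\mathbb{H}$ is \emph{removable for Lipschitz harmonic functions}, or simply \emph{removable}, if for every open $U\supset A$ each Lipschitz function $u\colon U\to\mathbb{R}$ that is harmonic in $U\setminus A$ is harmonic in $U$.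

The critical dimension is $3$. If $u$ is Lipschitz, then $Xu$ and $Yu$ are bounded, so for a test function $\varphi$ supported in a ball of radius $R$ with $|\nabla_{\mathbb{H}}\varphi|\le 1/R$ we have $|\langle\Delta_{\mathbb{H}}u,\varphi\rangle|\le CR^4\cdot R^{-1}=CR^3$: the obstruction $\Delta_{\mathbb{H}}u$ to harmonicity has cubic growth. Accordingly, it is known that a compact set $A$ with $\mathcal{H}^3(A)=0$ is removable, and that a compact set with $\dim_HA>3$ is not. In dimension $3$ the geometry of the set matters. There are totally disconnected compact removable sets with $\mathcal{H}^3(A)>0$. On the other hand, surfaces are natural carriers of $\Delta_{\mathbb{H}}u$: the function $u=|x|$ is Lipschitz, harmonic on both sides of the plane $\{x=0\}$, and $\Delta_{\mathbb{H}}|x|$ is twice the area measure of that plane. (The known facts quoted in this paragraph are not used in the proofs.)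

\subsection{Intrinsic Lipschitz graphs}
Let $\mathbb{W}=\{(0,y,t)\}$ and $\mathbb{V}=\{(x,0,0)\}$. Every $p\in\mathbb{H}$ factors uniquely as $p=\pi_{\mathbb{W}}(p)\cdot\pi_{\mathbb{V}}(p)$ with $\pi_{\mathbb{W}}(p)\in\mathbb{W}$ and $\pi_{\mathbb{V}}(p)\in\mathbb{V}$. For $f\colon\mathbb{W}\to\mathbb{R}$ put
\[
\Psi_f(w)=w\cdot(f(w),0,0),\qquad \Gamma_f=\Psi_f(\mathbb{W}).
\]
The intrinsic graph $\Gamma_f$ is an \emph{intrinsic Lipschitz graph with constant $L$} if
\begin{equation}\label{eq:cone}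
\|\pi_{\mathbb{V}}(p^{-1}q)\|\le L\,\|\pi_{\mathbb{W}}(p^{-1}q)\|\qquad\text{for all }p,q\in\Gamma_f .
\end{equation}
Images of such graphs under left translations and rotations about the $t$-axis are also called intrinsic Lipschitz graphs. Condition \eqref{eq:cone} says that, seen from any of its points $p$, the graph avoids a cone around the horizontal line $p\mathbb{V}$; it is the analogue of the cone condition that describes Lipschitz graphs in $\mathbb{R}^n$.

In $\mathbb{R}^n$, a compact subset of an $(n-1)$-dimensional Lipschitz graph with positive $\mathcal{H}^{n-1}$ measure is never removable for Lipschitz harmonic functions. One would guess that the same holds in $\mathbb{H}$. The following question comes from the paper of Chousionis, Li and Young \cite{CLY}.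

\medskip
\noindent\emph{Question.} Does there exist a compact subset of an intrinsic Lipschitz graph in $\mathbb{H}$ with positive $\mathcal{H}^3$ measure that is removable for Lipschitz harmonic functions?
\medskip

The answer is yes. We identify $\mathbb{W}$ with $\mathbb{R}^2$ through $w=(y,t)$, write $dw=dy\,dt$ and $|\cdot|$ for Lebesgue measure on $\mathbb{W}$, and put $Q=[0,1]^2$.

\begin{theorem}\label{thm:main}
For all $L_0,\delta_0>0$ there are a compactly supported function $f\colon\mathbb{W}\to\mathbb{R}$ whose graph $\Gamma_f$ is an intrinsic Lipschitz graph with constant at most $L_0$, and a compact set $E\subset Q$ with $|Q\setminus E|\le\delta_0$, such that $\Psi_f(E)$, and every compact subset of it, is removable for Lipschitz harmonic functions. Moreover $0<\mathcal{H}^3(\Psi_f(E))<\infty$ if $\delta_0<1$.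
\end{theorem}

A set $\Sigma\subset\mathbb{H}$ is an \emph{$\mathbb{H}$-regular} (or $C^1_{\mathbb{H}}$) \emph{surface} if every point of $\Sigma$ has an open neighborhood $U$ with $\Sigma\cap U=\{\phi=0\}$ for a continuous $\phi\colon U\to\mathbb{R}$ whose distributional derivatives $X\phi,Y\phi$ are continuous and do not vanish simultaneously.

\begin{theorem}\label{thm:C1}
There is a compact set $A\subset\mathbb{H}$ with $\mathcal{H}^3(A)>0$ that is contained in an $\mathbb{H}$-regular surface and is removable for Lipschitz harmonic functions.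
\end{theorem}

\subsection{The mechanism}
For two points of $\mathbb{W}$ on a vertical line, \eqref{eq:cone} reads $|f(y,t)-f(y,t')|\le 2L|t-t'|^{1/2}$. Thus $f$ may oscillate in $t$ with wavelength about $r^2$ and amplitude $\varepsilon r$, and we use such oscillations at scales $r_1\gg r_2\gg\cdots$. We take $f=\sum_nv_n$ with $v_n\approx\varepsilon_nr_n\cos\alpha_n$, where the phase $\alpha_n$ varies at speed $r_n^{-2}$ in $t$ and is constant along the characteristic curves of $f_{n-1}=\sum_{k<n}v_k$.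

If a compact set $A\subset\Gamma_f$ is not removable, then $A$ carries a nonzero bounded density $h$ whose potential has bounded horizontal gradient $F$ (Section~\ref{sec:layers}). The $n$th oscillation has two effects of different orders.
\begin{itemize}
\item It changes the intrinsic gradient of the graph by $-\frac12\varepsilon_n^2\sin2\alpha_n$. These increments are almost orthogonal, so they add up to a small function outside a small set when $\sum\varepsilon_n^4$ is small.
\item The flux of $F$ through a smooth graph just above $\Gamma_f$, tested against $b\cos\alpha_n$ with a bump $b\geq0$, contains a term comparable to $\varepsilon_n\int hb$, and all other terms oscillate or are of higher order. The functions $\cos\alpha_n$ are almost orthogonal, so for bounded $F$ and $\int hb>0$ Bessel's inequality would force $\sum\varepsilon_n^2<\infty$.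
\end{itemize}
We choose $\sum\varepsilon_n^4<\infty$ and $\sum\varepsilon_n^2=\infty$. Section~\ref{sec:model} shows both effects by hand for one oscillation over a plane, Section~\ref{sec:step} proves them over an arbitrary smooth graph, Section~\ref{sec:construction} builds $f$ and $E$, and Sections~\ref{sec:proof} and~\ref{sec:C1} prove the theorems. Unless said otherwise, $C$ and the constants implied in $\lesssim$ are absolute.

\section{Coordinates, kernels and graphs}\label{sec:prelim}

\subsection{Graph coordinates}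
For $w=(y,t)$ write
\[
[x;w]=[x;y,t]=(0,y,t)\cdot(x,0,0)=\bigl(x,y,t-\tfrac{xy}2\bigr),
\]
so that $\Psi_g(w)=[g(w);w]$ and intrinsic graphs are the ordinary graphs $x=g(y,t)$ in these coordinates. The change of variables has Jacobian $1$, so Haar measure is $dx\,dw$. From $[x;y,t]\cdot(s,0,0)=[x+s;y,t]$, $[x;y,t]\cdot(0,s,0)=[x;y+s,t+xs]$ and $[x;y,t]\cdot(0,0,s)=[x;y,t+s]$ we read off
\[
X=\partial_x,\qquad Y=\partial_y+x\partial_t,\qquad \partial_t=[X,Y]\ \text{is left-invariant}.
\]
These fields are divergence free, so each is antisymmetric under integration by parts. For $z=[x_z;w_z]=[x_z;y_z,t_z]$, multiplying out $(-x_z,0,0)\cdot(0,y-y_z,t-t_z)\cdot(x,0,0)$ gives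
\begin{equation}\label{eq:translate}
z^{-1}[x;y,t]=\bigl[x-x_z;\ y-y_z,\ t-t_z-x_z(y-y_z)\bigr].
\end{equation}
The quantity that measures how far the line $\{[x;w]:x\in\mathbb{R}\}$ stays from $z$ is
\[
\rho_z(w)=\max\bigl(|y-y_z|,\ |t-t_z-x_z(y-y_z)|^{1/2}\bigr).
\]
The set $\{\rho_z\le\rho\}$ is a parallelogram of area $4\rho^3$, so for $\phi\ge0$
\begin{equation}\label{eq:polar}
\int_{\mathbb{W}}\phi(\rho_z(w))\,dw=12\int_0^\infty\phi(\rho)\rho^2\,d\rho .
\end{equation}
The functions $\|\cdot\|$ and $[x;y,t]\mapsto\max(|x|,|y|,|t|^{1/2})$ are continuous, positive off the origin and homogeneous of degree $1$ under $\delta_R[x;y,t]=[Rx;Ry,R^2t]$. They are therefore comparable, and by \eqref{eq:translate} there is an absolute $c_*>0$ with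
\begin{equation}\label{eq:lower}
\|z^{-1}[x;w]\|\ge c_*\max\bigl(|x-x_z|,\rho_z(w)\bigr).
\end{equation}
We fix $\eta_0\in C^\infty(\mathbb{R}^2)$ with $0\le\eta_0\le1$, $\eta_0(a,b)=0$ if $\max(|a|,|b|^{1/2})\le\frac12$ and $\eta_0(a,b)=1$ if $\max(|a|,|b|^{1/2})\ge1$, and put $\eta_{z,\varrho}(w)=\eta_0\bigl(\frac{y-y_z}{\varrho},\frac{t-t_z-x_z(y-y_z)}{\varrho^2}\bigr)$ for $\varrho>0$. Then
\begin{equation}\label{eq:cutoff}
\eta_{z,\varrho}=0\ \text{ if }\rho_z\le\tfrac\varrho2,\qquad \eta_{z,\varrho}=1\ \text{ if }\rho_z\ge\varrho,\qquad |\partial_t\eta_{z,\varrho}|\le C\varrho^{-2}.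
\end{equation}

\subsection{The fundamental solution}
By Folland \cite{Folland}, $\Lambda(p)=-c_0\|p\|^{-2}$ with a suitable $c_0>0$ satisfies $\Delta_{\mathbb{H}}\Lambda=\delta_0$. Let $K=(K_X,K_Y)=(X\Lambda,Y\Lambda)$. For a function $\kappa$ on $\mathbb{H}$ write $\kappa^z(p)=\kappa(z^{-1}p)$; the fields $X,Y,\partial_t$ commute with $\kappa\mapsto\kappa^z$, and $\Delta_{\mathbb{H}}\Lambda^z=\delta_z$. The function $\Lambda$ is smooth off the origin and homogeneous of degree $-2$; the fields $X,Y$ lower the degree of homogeneity by $1$, and $\partial_t$ lowers it by $2$. Hence $|K(p)|\lesssim\|p\|^{-3}$ and, by \eqref{eq:lower}, at every point $[x;w]$ we have, with $\rho=\rho_z(w)$,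
\begin{equation}\label{eq:kernels}
|\Lambda^z|\lesssim\rho^{-2},\qquad |K^z|\lesssim\rho^{-3},\qquad |\partial_t\Lambda^z|+|XK_Y^z|\lesssim\rho^{-4},\qquad |\partial_tK_Y^z|\lesssim\rho^{-5}.
\end{equation}
The kernel $K^z$ just fails to be integrable on a graph through $z$, but its integral over a thin layer is small.

\begin{lemma}[Layer estimate]\label{lem:layer}
If $a_1,a_2$ are continuous functions on $\mathbb{W}$ with $0\le a_2-a_1\le\ell$, then for all $z\in\mathbb{H}$ and $R>0$
\[
\int_{\rho_z(w)\le R}\int_{a_1(w)}^{a_2(w)}|K^z([x;w])|\,dx\,dw\le C\ell\bigl(1+\log^+(R/\ell)\bigr).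
\]
\end{lemma}

\begin{proof}
By \eqref{eq:lower} the integrand is $\lesssim\max(|x-x_z|,\rho_z)^{-3}$. The inner integral is therefore $\lesssim\ell\rho_z^{-3}$, and also $\lesssim\int_{\mathbb{R}}\max(|s|,\rho_z)^{-3}ds=3\rho_z^{-2}$. By \eqref{eq:polar} the total is $\lesssim\int_0^R\min(\ell/\rho,1)\,d\rho\le\ell+\ell\log^+(R/\ell)$.
\end{proof}

\subsection{The intrinsic gradient}
For $g\in C^\infty(\mathbb{W})$ let
\[
\nabla^g=\partial_y+g\,\partial_t,\qquad G[g]=\nabla^gg=g_y+gg_t .
\]
The integral curves of $\nabla^g$ are the \emph{characteristics} of $g$, and $G[g]$ is its \emph{intrinsic gradient}. For $\kappa$ smooth near $\Gamma_g$ the chain rule gives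
\begin{equation}\label{eq:chain}
\nabla^g(\kappa\circ\Psi_g)=(Y\kappa+G[g]\,X\kappa)\circ\Psi_g,\qquad \partial_t(\kappa\circ\Psi_g)=(\partial_t\kappa+g_t\,X\kappa)\circ\Psi_g .
\end{equation}
So $Y+G[g]X$ is the horizontal tangent direction of $\Gamma_g$ and $G[g]$ is its slope; for example, $g=\sigma y$ has a vertical plane as its graph and $G[g]=\sigma$. The horizontal normal direction is $X-G[g]Y$, and it appears in the divergence formula.

\begin{lemma}\label{lem:div}
Let $g\in C^\infty(\mathbb{W})$ and $V_X,V_Y\in C_c^\infty(\mathbb{H})$. Then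
\[
\int_{x>g(w)}(XV_X+YV_Y)=-\int_{\mathbb{W}}\bigl(V_X-G[g]V_Y\bigr)(\Psi_g(w))\,dw=-\int_{x<g(w)}(XV_X+YV_Y).
\]
\end{lemma}

\begin{proof}
For fixed $w$ we have $\int_g^\infty\partial_xV_X\,dx=-V_X(\Psi_g)$, $\int_g^\infty\partial_yV_Y\,dx=\partial_y\int_g^\infty V_Y\,dx+g_yV_Y(\Psi_g)$ and $\int_g^\infty x\,\partial_tV_Y\,dx=\partial_t\int_g^\infty xV_Y\,dx+gg_tV_Y(\Psi_g)$. Add and integrate over $\mathbb{W}$. The second equality holds because $\int_{\mathbb{H}}(XV_X+YV_Y)=0$.
\end{proof}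

A bound on $G[g]$ controls $g$ only along its characteristics. Since characteristics cannot cross, it also controls $g$ in the vertical direction.

\begin{lemma}\label{lem:lip}
Let $0<\theta\le1$. If $g\in C_c^\infty(\mathbb{W})$ and $|G[g]|\le\theta$, then $\Gamma_g$ is an intrinsic Lipschitz graph with constant $3\sqrt\theta$. The same holds for pointwise limits of such functions $g$.
\end{lemma}

\begin{proof}
Let $w=(y,t)$, $\tilde w=(\tilde y,\tilde t)$, $\upsilon=\tilde y-y$ and $s=\tilde t-t-g(w)\upsilon$. By \eqref{eq:translate}, $\Psi_g(w)^{-1}\Psi_g(\tilde w)=(0,\upsilon,s)\cdot(g(\tilde w)-g(w),0,0)$, so we must show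
\begin{equation}\label{eq:lipgoal}
|g(\tilde w)-g(w)|\le3\sqrt\theta\,n,\qquad n=(\upsilon^4+16s^2)^{1/4}.
\end{equation}
This inequality passes to pointwise limits. The field $\nabla^g$ is complete because $g$ is smooth and bounded, and along its integral curves $g$ changes at rate at most $\theta$.

\emph{Vertical pairs.} Let $t_1<t_2$ and $\delta=g(y,t_2)-g(y,t_1)\ne0$. Flow both points along $\nabla^g$, forward if $\delta<0$ and backward if $\delta>0$. At time $\lambda\geq0$ the two points have the same $y$-coordinate, and their gap $\gamma(\lambda)$ in $t$ satisfies $\gamma'(\lambda)\le-|\delta|+2\theta\lambda$. The curves do not meet, so $0<\gamma(\lambda)\le(t_2-t_1)-|\delta|\lambda+\theta\lambda^2$. For $\lambda=|\delta|/2\theta$ this gives $|\delta|\le2\sqrt{\theta(t_2-t_1)}$.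

\emph{General pairs.} Follow the characteristic from $w$ to a point $(\tilde y,t^*)$. Then $|g(\tilde y,t^*)-g(w)|\le\theta|\upsilon|$ and $|t^*-t-g(w)\upsilon|\le\theta\upsilon^2/2$, so $|\tilde t-t^*|\le|s|+\theta\upsilon^2/2\le\frac34n^2$, because $|s|\le n^2/4$ and $|\upsilon|\le n$. By the vertical case, $|g(\tilde w)-g(w)|\le\theta n+2\sqrt{3\theta/4}\,n\le(1+\sqrt3)\sqrt\theta\,n$.
\end{proof}

\subsection{The measure on a graph}

\begin{lemma}\label{lem:measure}
Let $f\colon\mathbb{W}\to\mathbb{R}$ be continuous with $\Gamma_f$ intrinsic Lipschitz with constant $L$, and let $\mu=(\Psi_f)_*dw$. There are constants $c,C>0$ depending only on $L$ such that $cR^3\le\mu(B(p,R))\le CR^3$ for $p\in\Gamma_f$ and $R>0$, and $c\,\mu(A)\le\mathcal{H}^3(A)\le C\mu(A)$ for compact $A\subset\Gamma_f$.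
\end{lemma}

\begin{proof}
Let $p=\Psi_f(w_0)$. If $\Psi_f(w)\in B(p,R)$, then $\rho_p(w)<R/c_*$ by \eqref{eq:lower}, which gives the upper bound. In the area-preserving coordinates $\upsilon=y-y_0$, $s=t-t_0-f(w_0)\upsilon$ we have $p^{-1}\Psi_f(w)=(0,\upsilon,s)\cdot(f(w)-f(w_0),0,0)$, whose norm is at most $(1+L)\|(0,\upsilon,s)\|$ by the triangle inequality and \eqref{eq:cone}. The set $\{\|(0,\upsilon,s)\|<R/(1+L)\}$ has area $cR^3$, which gives the lower bound.

Cover $A$ by countably many sets $A_i$ that meet $A$. A set $A_i$ of positive diameter lies in a ball of radius $2\operatorname{diam}A_i$ centered on $\Gamma_f$, and points are $\mu$-null, so $\mu(A)\le C\sum(\operatorname{diam}A_i)^3$ and $\mu(A)\le C\mathcal{H}^3(A)$. Conversely, let $\{p_i\}$ be a maximal subset of $A$ with mutual distances at least $R$. The balls $B(p_i,R)$ cover $A$ and the balls $B(p_i,R/2)$ are disjoint, so $\sum_iR^3\le C\mu(\{p:d(p,A)\le R\})$, which tends to $C\mu(A)$ as $R\to0$. Hence $\mathcal{H}^3(A)\le C\mu(A)$.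
\end{proof}

\section{Bounded fields and double layers}\label{sec:layers}

\subsection{From non-removability to a bounded field}
We recall H\"ormander's theorem in the form needed: since $X$, $Y$ and $[X,Y]$ span the tangent space at every point, a distribution $v$ on an open set with $\Delta_{\mathbb{H}}v$ smooth is itself smooth.

\begin{lemma}\label{lem:field}
Let $f\colon\mathbb{W}\to\mathbb{R}$ be continuous and compactly supported with $\Gamma_f$ intrinsic Lipschitz, let $E\subset\mathbb{W}$ be compact, and let $A\subset\Psi_f(E)$ be compact and not removable. Then there is a real $h\in L^\infty(\mathbb{W})$, not almost everywhere zero and vanishing almost everywhere outside $E$, such that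
\[
F(p)=(F_X,F_Y)(p)=\int_{\mathbb{W}}K\bigl(\Psi_f(w')^{-1}p\bigr)\,h(w')\,dw'
\]
is bounded on $\mathbb{H}\setminus\Psi_f(E)$. By linearity, $-h$ has the same properties.
\end{lemma}

\begin{proof}
In this proof constants may depend on the Lipschitz constant of $\Gamma_f$. Let $u$ be $\ell$-Lipschitz on an open set $U\supset A$, harmonic in $U\setminus A$ and not harmonic in $U$. Since $d(p\cdot(s,0,0),p)=|s|=d(p\cdot(0,s,0),p)$, the difference quotients of $u$ along $X$ and $Y$ are bounded by $\ell$, so the distributions $Xu,Yu$ are functions bounded by $\ell$. Let $\mathcal{T}=\Delta_{\mathbb{H}}u\neq0$. It is supported in $A$, and $\langle\mathcal{T},\varphi\rangle=-\int\nabla_{\mathbb{H}}u\cdot\nabla_{\mathbb{H}}\varphi$.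

\emph{$\mathcal{T}$ has a bounded density.} Fix $\varphi\in C_c^\infty(U)$ and $R\in(0,1)$. Let $\{p_i\}$ be a maximal subset of $A$ with mutual distances at least $R$. Take a smooth $\beta$ with $0\le\beta\le1$, $\beta=1$ on $B(0,1)$ and support in $B(0,2)$ (a smooth function of the polynomial $\|p\|^4$), and let $\beta_i(p)=\beta(\delta_{1/R}(p_i^{-1}p))$ and $\omega_i=\beta_i\prod_{j<i}(1-\beta_j)$. Then $\sum_i\omega_i=1-\prod_i(1-\beta_i)=1$ on the neighborhood $\bigcup_iB(p_i,R)$ of $A$. A point lies in at most $5^4$ of the balls $B(p_i,2R)$, because the corresponding disjoint balls $B(p_i,R/2)$ lie in one ball of radius $5R/2$; hence $|\nabla_{\mathbb{H}}\omega_i|\lesssim1/R$. Therefore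
\[
|\langle\mathcal{T},\varphi\rangle|\le\sum_i\Bigl|\int\nabla_{\mathbb{H}}u\cdot\nabla_{\mathbb{H}}(\omega_i\varphi)\Bigr|\lesssim\ell\sum_iR^3\Bigl(\sup_{B(p_i,2R)}|\varphi|+R\sup|\nabla_{\mathbb{H}}\varphi|\Bigr).
\]
On bounded sets the Euclidean distance is at most a constant times $d$, as the group law shows, so $\varphi$ is Lipschitz and the bracket is at most $|\varphi(q)|+C_\varphi R$ for every $q\in B(p_i,R/2)$. As $R^3\lesssim\mu(B(p_i,R/2))$ by Lemma~\ref{lem:measure} and these balls are disjoint, the right side is $\lesssim\ell\int_{d(q,A)\le R}(|\varphi|+C_\varphi R)\,d\mu$. Letting $R\to0$ gives $|\langle\mathcal{T},\varphi\rangle|\lesssim\ell\int_A|\varphi|\,d\mu$. Restrictions of test functions are dense in $L^1(A,\mu)$, so $\mathcal{T}=h\mu|_A$ with a real, bounded, nonzero $h$, which we regard as a function on $\mathbb{W}$ that vanishes off $\Psi_f^{-1}(A)\subset E$.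

\emph{The field is bounded.} The potential $\mathcal{S}=\int\Lambda^q\,d\mathcal{T}(q)$ is locally integrable, satisfies $\Delta_{\mathbb{H}}\mathcal{S}=\mathcal{T}$, and is smooth off $A$ with $\nabla_{\mathbb{H}}\mathcal{S}=F$. By H\"ormander's theorem $u-\mathcal{S}$ is smooth in $U$ and $u$ is smooth in $U\setminus A$. If $U'\subset U$ is a compact neighborhood of $A$, then $F=\nabla_{\mathbb{H}}u-\nabla_{\mathbb{H}}(u-\mathcal{S})$ is bounded on $U'\setminus A$, and $|F|\lesssim\operatorname{dist}(A,\mathbb{H}\setminus U')^{-3}\|h\|_{L^1}$ off $U'$.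
\end{proof}

\subsection{Double layers}
We know nothing about $h$ beyond Lemma~\ref{lem:field}, so we cannot compute $F$. Instead we test the flux of $F$ through smooth graphs against smooth functions that we choose, and move the kernel onto these functions by Fubini's theorem. For $g\in C^\infty(\mathbb{W})$ let $\mathcal{N}_g=X-G[g]Y$. For $\varphi\in C_c^\infty(\mathbb{W})$, possibly complex, and $z\notin\Gamma_g$, the \emph{double layer} on $\Gamma_g$ with density $\varphi$ is
\[
\mathcal{D}_g[\varphi](z)=\int_{\mathbb{W}}(\mathcal{N}_g\Lambda^z)(\Psi_g(w))\,\varphi(w)\,dw=\int_{\mathbb{W}}\bigl(K_X^z-G[g]K_Y^z\bigr)(\Psi_g(w))\,\varphi(w)\,dw .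
\]

\begin{lemma}[Duality bound]\label{lem:dual}
Let $f,E,h,F$ be as in Lemma~\ref{lem:field}, with $|F_X|,|F_Y|\le C_F$ off $\Psi_f(E)$. If $g\in C^\infty(\mathbb{W})$, $g>f$ on $\mathbb{W}$ and $|G[g]|\le1$, then for $\varphi\in C_c^\infty(\mathbb{W})$
\[
\Bigl|\int_Eh(w')\,\mathcal{D}_g[\varphi](\Psi_f(w'))\,dw'\Bigr|\le2C_F\|\varphi\|_{L^1}.
\]
\end{lemma}

\begin{proof}
The compact sets $\Psi_f(E)$ and $\Psi_g(\operatorname{supp}\varphi)$ are disjoint, so the kernel is bounded and Fubini's theorem turns the integral into $\int_{\mathbb{W}}(F_X-G[g]F_Y)(\Psi_g(w))\,\varphi(w)\,dw$.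
\end{proof}

Our aim is to violate this bound. Two tools allow us to evaluate double layers: a formula for moving a layer from one graph to another, and Green's formula. A function $\varphi$ on $\mathbb{W}$ is extended to $\mathbb{H}$ by $\varphi([x;w])=\varphi(w)$, so that $X\varphi=0$ and $Y\varphi=\varphi_y+x\varphi_t$. For continuous $g_1,g_2$, $\varphi\in C_c^\infty(\mathbb{W})$ and any $z\in\mathbb{H}$ put
\[
\mathcal{B}_{g_1}^{g_2}[\varphi](z)=\int_{\mathbb{W}}\int_{g_1(w)}^{g_2(w)}K_Y^z\,Y\varphi\,dx\,dw ,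
\]
with the inner integral oriented. It converges absolutely by Lemma~\ref{lem:layer}, and $\mathcal{B}_{g_1}^{g_3}=\mathcal{B}_{g_1}^{g_2}+\mathcal{B}_{g_2}^{g_3}$.

\begin{lemma}[Transfer]\label{lem:transfer}
Let $g_1,g_2\in C^\infty(\mathbb{W})$, $\varphi\in C_c^\infty(\mathbb{W})$, and let $z$ lie below both graphs: $x_z<\min(g_1(w_z),g_2(w_z))$. Then $\mathcal{D}_{g_2}[\varphi](z)-\mathcal{D}_{g_1}[\varphi](z)=\mathcal{B}_{g_1}^{g_2}[\varphi](z)$.
\end{lemma}

\begin{proof}
The graphs may cross, so we interpolate. Let $\delta=g_2-g_1$ and $g=g_1+s\delta$, $0\le s\le1$. The point $z$ lies on none of the graphs $\Gamma_g$, so $K^z$ is smooth near each of them. Since $\frac d{ds}G[g]=\delta_y+g\delta_t+\delta g_t$,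
\[
\frac d{ds}\mathcal{D}_g[\varphi](z)=\int_{\mathbb{W}}\varphi\,\bigl[\delta\,XK_X^z-(\delta_y+g\delta_t+\delta g_t)K_Y^z-G[g]\,\delta\,XK_Y^z\bigr]\,dw,
\]
with the kernels evaluated at $\Psi_g(w)$. Let $k=K_Y^z\circ\Psi_g$. By \eqref{eq:chain},
\[
\partial_y(\delta\varphi k)+\partial_t(g\delta\varphi k)=(\delta_y+g\delta_t+\delta g_t)\varphi k+\delta\,(\varphi_y+g\varphi_t)k+\delta\varphi\,\bigl(YK_Y^z+G[g]XK_Y^z\bigr),
\]
and the left side has integral zero. Adding this to the derivative gives $\int\delta\varphi\,(XK_X^z+YK_Y^z)\,dw+\int\delta\,(\varphi_y+g\varphi_t)k\,dw$. The first term vanishes because $\Delta_{\mathbb{H}}\Lambda^z=0$ off $z$. Integrating the second over $s\in[0,1]$ and substituting $x=g_1+s\delta$ gives the claim.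
\end{proof}

Let $g\in C^\infty(\mathbb{W})$, $\mathcal{U}^\pm\in C^\infty(\mathbb{H})$, and let $\mathcal{U}=\mathcal{U}^+$ on $\{x>g\}$ and $\mathcal{U}=\mathcal{U}^-$ on $\{x<g\}$. Its jump is $[\![\mathcal{U}]\!]=(\mathcal{U}^+-\mathcal{U}^-)\circ\Psi_g$, and $[\![\mathcal{N}_g\mathcal{U}]\!]$ is defined in the same way.

\begin{lemma}[Green's formula]\label{lem:green}
Suppose that $\mathcal{U}^\pm([x;w])=0$ for $w$ outside a compact set $Z\subset\mathbb{W}$, and that $|\mathcal{U}|+|X\mathcal{U}|+|\Delta_{\mathbb{H}}\mathcal{U}|\le C'e^{-c'|x|}$ off $\Gamma_g$ for some $C',c'>0$. Then for $z\notin\Gamma_g$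
\[
\mathcal{U}(z)=-\mathcal{D}_g\bigl[[\![\mathcal{U}]\!]\bigr](z)+\int_{\mathbb{H}\setminus\Gamma_g}\Lambda^z\,\Delta_{\mathbb{H}}\mathcal{U}+\int_{\mathbb{W}}\Lambda^z(\Psi_g(w))\,[\![\mathcal{N}_g\mathcal{U}]\!]\,dw .
\]
\end{lemma}

\begin{proof}
Suppose first that $\mathcal{U}^\pm$ have compact support. Choose $\varpi\in C_c^\infty(\mathbb{H}\setminus\Gamma_g)$ equal to $1$ near $z$. For $\varpi\mathcal{U}\in C_c^\infty(\mathbb{H})$, which vanishes near $\Gamma_g$, the formula is $\Delta_{\mathbb{H}}\Lambda^z=\delta_z$. The functions $\mathcal{V}^\pm=(1-\varpi)\mathcal{U}^\pm$ vanish near $z$, so the fields $V^\pm=\Lambda^z\nabla_{\mathbb{H}}\mathcal{V}^\pm-\mathcal{V}^\pm\nabla_{\mathbb{H}}\Lambda^z$ are smooth and compactly supported, with $XV_X^\pm+YV_Y^\pm=\Lambda^z\Delta_{\mathbb{H}}\mathcal{V}^\pm$. Apply Lemma~\ref{lem:div} to $V^+$ above and to $V^-$ below $\Gamma_g$ and add: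
\[
\int_{\mathbb{H}\setminus\Gamma_g}\Lambda^z\Delta_{\mathbb{H}}\mathcal{V}=-\int_{\mathbb{W}}\bigl(\Lambda^z[\![\mathcal{N}_g\mathcal{V}]\!]-[\![\mathcal{V}]\!]\,\mathcal{N}_g\Lambda^z\bigr)dw .
\]
This is the formula for $\mathcal{V}$, since $\mathcal{V}(z)=0$. In general, apply this case to $\mathcal{U}^\pm\eta_j$, where $\eta_j=\eta(x/j)$, $\eta\in C_c^\infty(\mathbb{R})$ and $\eta=1$ near $0$. For large $j$ the left side and the two boundary terms are those of $\mathcal{U}$. Since $Y\eta_j=0$, we have $\Delta_{\mathbb{H}}(\mathcal{U}\eta_j)=\eta_j\Delta_{\mathbb{H}}\mathcal{U}+2X\mathcal{U}\,X\eta_j+\mathcal{U}X^2\eta_j$. Multiplied by $\Lambda^z$, this is dominated by a constant times $\rho_z^{-2}1_Z(w)e^{-c'|x|}$, which is integrable by \eqref{eq:polar}. Let $j\to\infty$.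
\end{proof}

Thus a function that is almost harmonic off $\Gamma_g$, jumps by $-\varphi$, and has almost continuous normal derivative is almost $\mathcal{D}_g[\varphi]$.

\section{One oscillation over a plane}\label{sec:model}

Let $\tau\ge1$, $r=\tau^{-1/2}$, $\varepsilon>0$ small, and consider the graph and the test density
\[
f=\varepsilon r\cos\tau t,\qquad\psi=\varepsilon\cos\tau t .
\]
The wavelength in $t$ is $2\pi r^2$, so $r$ is the length scale in the metric $d$; the dilation $\delta_{1/r}$ reduces everything to $\tau=1$. This section ignores that $\psi$ does not have compact support; apart from Lemma~\ref{lem:theta}, it serves only as a guide.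

\emph{The gradient.} Since $f_y=0$ and $r^2\tau=1$, we have $G[f]=ff_t=-\frac12\varepsilon^2\sin2\tau t$. For comparison, the oscillation $\varepsilon r\cos(y/r)$ of the same amplitude and scale has intrinsic gradient $-\varepsilon\sin(y/r)$. On functions independent of $t$ the sub-Laplacian is the planar Laplacian, so this second oscillation is the Euclidean situation. There, orthogonal increments of size $\varepsilon_n$ can have a bounded sum only if $\sum\varepsilon_n^2<\infty$.

\emph{The double layer.} On $e^{i\tau t}W(\xi)$ with $\xi=x/r$, the field $X$ acts as $r^{-1}\partial_\xi$ and $Y$ as multiplication by $i\tau x=i\xi/r$. So this function is harmonic exactly when $W''=\xi^2W$.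

\begin{lemma}\label{lem:theta}
Let $\Theta(\xi)=e^{-\xi^2/2}I(\xi)/I(0)$, where $I(\xi)=\int_0^\infty e^{-s^2-2\xi s}s^{-1/2}\,ds$. Then $\Theta\in C^\infty(\mathbb{R})$, $\Theta''=\xi^2\Theta$, $\Theta(0)=1$, and
\begin{enumerate}
\item[(i)] $|\Theta^{(k)}(\xi)|\le C_k(1+|\xi|)^ke^{-\xi^2/2}$ for $\xi\ge-1$ and $k\ge0$;
\item[(ii)] $\nu:=-\Theta'(0)>0$, and $\Theta'(\xi)=-\nu+O(|\xi|^3)$, $\Theta(\xi)=1-\nu\xi+O(\xi^4)$ for $|\xi|\le1$;
\item[(iii)] $\Theta(-\xi)\Theta'(\xi)+\Theta(\xi)\Theta'(-\xi)=-2\nu$ for all $\xi$.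
\end{enumerate}
\end{lemma}

\begin{proof}
We have $I^{(k)}(\xi)=\int_0^\infty(-2s)^ke^{-s^2-2\xi s}s^{-1/2}ds$, which is bounded on $[-1,\infty)$; this gives (i), and $I'(0)<0$ gives $\nu>0$. Integrating by parts,
\[
I''-2\xi I'=\int_0^\infty(4s^{3/2}+4\xi s^{1/2})e^{-s^2-2\xi s}ds=-2\int_0^\infty s^{1/2}\,\partial_s\bigl(e^{-s^2-2\xi s}\bigr)ds=I,
\]
so $(e^{-\xi^2/2}I)''=e^{-\xi^2/2}(I''-2\xi I'+(\xi^2-1)I)=\xi^2e^{-\xi^2/2}I$. The expansions follow from $\Theta'(\xi)=-\nu+\int_0^\xi s^2\Theta(s)\,ds$. The derivative of the left side of (iii) is $\Theta(-\xi)\Theta''(\xi)-\Theta(\xi)\Theta''(-\xi)=0$, and its value at $0$ is $2\Theta'(0)$.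
\end{proof}

Let $\mathcal{U}^-=\frac12e^{i\tau t}\Theta(-x/r)$ and $\mathcal{U}^+=-\frac12e^{i\tau t}\Theta(x/r)$. Both are harmonic, they decay as $x\to-\infty$ and $x\to+\infty$ respectively, and on the plane $x=0$ we have $\mathcal{U}^+-\mathcal{U}^-=-e^{i\tau t}$ and $X\mathcal{U}^+=X\mathcal{U}^-=\frac\nu{2r}e^{i\tau t}$. In view of Lemma~\ref{lem:green}, the double layer on $\mathbb{W}$ with density $\psi$ should equal $\varepsilon\operatorname{Re}\mathcal{U}^-$ below the plane. At the point $\Psi_f(w)$, where $\xi=\varepsilon\cos\tau t$, Lemma~\ref{lem:theta}(ii) gives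
\begin{equation}\label{eq:model}
\varepsilon\operatorname{Re}\mathcal{U}^-=\tfrac12\varepsilon\cos\tau t\;\Theta(-\varepsilon\cos\tau t)=\tfrac12\varepsilon\cos\tau t+\tfrac\nu4\,\varepsilon^2(1+\cos2\tau t)+O(\varepsilon^5).
\end{equation}
The term $\frac\nu4\varepsilon^2$ does not oscillate. It arises because $\Theta(-\xi)$ increases with the height $\xi$, and the graph is high exactly where the density is positive. After $n$ almost orthogonal steps such terms add up to $\frac\nu4\sum\varepsilon_k^2$, whereas the total density has $L^2$ norm of order $(\sum\varepsilon_k^2)^{1/2}$. This contradicts Lemma~\ref{lem:dual} when $\sum\varepsilon_k^2=\infty$.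

\emph{Moving the layer.} Half of $\Gamma_f$ lies above $\mathbb{W}$, where the double layer is given by $\mathcal{U}^+$, so the layer must be raised. We compute it on a ceiling, at height $2\varepsilon r$, and then lower it to a graph just above $\Gamma_f$. By Lemma~\ref{lem:transfer} the cost is the integral of $K_Y^zY\psi$ over a slab of thickness $O(\varepsilon r)$, in which $Y\psi=-\varepsilon\tau x\sin\tau t=O(\varepsilon^2/r)$. Up to a logarithm the cost is $\varepsilon^3$, which is negligible against $\varepsilon^2$. For the density $\varepsilon\cos(y/r)$ one has only $Y\psi=O(\varepsilon/r)$, and this count gives $\varepsilon^2$.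

\section{One oscillation over a smooth graph}\label{sec:step}

\subsection{Setting and statement}
Fix real functions $\bar f,\chi,b\in C_c^\infty(\mathbb{W})$ with $0\le\chi\le1$ and $|\bar G|\le1$, where $\bar G=G[\bar f]$, and fix $\varepsilon\in(0,\frac1{20}]$. Write $\bar\nabla=\nabla^{\bar f}$ and $m=\sqrt{1+\bar G^2}$. For every smooth $v$,
\begin{equation}\label{eq:perturb}
G[\bar f+v]=\bar G+\bar\nabla v+v\bar f_t+vv_t .
\end{equation}
The term $\bar\nabla v$ is linear in $v$. For $v=\varepsilon r\cos\tau t$ it equals $-\varepsilon r^{-1}\bar f\sin\tau t$, which is huge. The phase must therefore be constant along the characteristics of $\bar f$.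

Let $\Phi(y,t)$ be the $t$-coordinate at which the characteristic of $\bar f$ through $(y,t)$ meets the line $y=0$. Then $\Phi\in C^\infty(\mathbb{W})$, $\bar\nabla\Phi=0$, each map $t\mapsto\Phi(y,t)$ is an increasing diffeomorphism of $\mathbb{R}$, and $J=\Phi_t>0$. If $\operatorname{supp}\bar f\subset[-R_0,R_0]^2$, then $\Phi=t$ for $|t|>R_0$, and $\Phi$ is independent of $y$ in $y>R_0$ and in $y<-R_0$. Hence $J$, $1/J$ and all their derivatives are bounded on $\mathbb{W}$. Differentiating $\bar\nabla\Phi=0$ in $t$ gives $\bar\nabla J=-\bar f_tJ$. For $\tau\ge1$ put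
\[
\alpha=\tau\Phi,\qquad r=(\tau J)^{-1/2},\qquad\psi=\varepsilon\cos\alpha,\qquad f^\tau=\bar f+\chi\varepsilon r\cos\alpha,\qquad\hat f=\bar f+2\varepsilon r .
\]
The local scale $r$ is chosen so that $r^2\alpha_t=1$, as in Section~\ref{sec:model}. In this section $\bar C$ denotes constants that depend on $\bar f,\chi,b,\varepsilon$ but not on $\tau$ or on the point $z$; for example $\bar C^{-1}\tau^{-1/2}\le r\le\bar C\tau^{-1/2}$. The symbol $o(1)$ denotes a quantity that tends to $0$ as $\tau\to\infty$, uniformly in the points involved. The distinction matters: $\tau$ will be chosen after $\bar f,\chi,b,\varepsilon$, so $o(1)$ terms are free, while terms that persist as $\tau\to\infty$ need absolute constants.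

\begin{proposition}\label{prop:step}
\begin{enumerate}
\item[(A)] On $\mathbb{W}$, $G[f^\tau]=\bar G-\frac12\chi^2\varepsilon^2\sin2\alpha+o(1)$.
\item[(B)] For $z=[\bar f(w_z)+\xi_zr(w_z);w_z]$ with $w_z\in Q$ and $|\xi_z|\le\frac32\varepsilon$,
\[
\Bigl|\mathcal{D}_{\hat f}[b\psi](z)-\tfrac12\,\varepsilon\,b(w_z)\cos\alpha(w_z)\Bigl(1+\frac{\nu\,\xi_z}{m(w_z)}\Bigr)\Bigr|\le C\|b\|_\infty\varepsilon^3+o(1).
\]
\item[(C)] For the same $z$, $\bigl|\mathcal{B}_{f^\tau}^{\hat f}[b\psi](z)\bigr|\le C\|b\|_\infty\varepsilon^3(1+\log\frac1\varepsilon)+o(1)$.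
\end{enumerate}
\end{proposition}

For the points $z$ in (B) and (C) we have $|x_z|\le\bar C$ and $w_z\in Q$, hence $\rho_z\le\bar C$ on $\operatorname{supp}b$.

\begin{proof}[Proof of (A)]
Apply \eqref{eq:perturb} with $v=\varepsilon\tau^{-1/2}\chi J^{-1/2}\cos\alpha$. Since $\bar\nabla\alpha=0$, we have $\bar\nabla v=\varepsilon\tau^{-1/2}\cos\alpha\;\bar\nabla(\chi J^{-1/2})$, and both this term and $v\bar f_t$ are at most $\bar C\tau^{-1/2}$. Further $v_t=-\chi\varepsilon r\tau J\sin\alpha+\varepsilon\tau^{-1/2}(\chi J^{-1/2})_t\cos\alpha$, so $vv_t$ differs from $-\chi^2\varepsilon^2r^2\tau J\cos\alpha\sin\alpha=-\frac12\chi^2\varepsilon^2\sin2\alpha$ by at most $\bar C\tau^{-1}$.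
\end{proof}

\subsection{The profile}
For (B) we build an approximate solution with the right jumps across $\Sigma=\Gamma_{\hat f}$ and apply Green's formula. For $p=[x;w]$ let $\zeta=x-\bar f(w)$ and $\xi=\zeta/r(w)$, so that $\Sigma=\{\xi=2\varepsilon\}$. We have $Y=\bar\nabla+\zeta\partial_t$, and therefore
\[
Y\Phi=\zeta J,\qquad Y\zeta=-\bar G-\zeta\bar f_t,\qquad Y(r^{-1})=r^{-1}\frac{YJ}{2J}=r^{-1}\Bigl(-\frac{\bar f_t}2+\zeta\frac{J_t}{2J}\Bigr).
\]
Using $\tau Jr=r^{-1}$, we obtain
\begin{equation}\label{eq:derivs}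
Ye^{i\alpha}=i\xi r^{-1}e^{i\alpha},\qquad X\xi=r^{-1},\qquad Y\xi=-\bar Gr^{-1}-\tfrac32\bar f_t\,\xi+\frac{J_t}{2J}\,\zeta\xi .
\end{equation}
So to leading order $rX$ acts on $e^{i\alpha}W(\xi)$ as $\partial_\xi$ and $rY$ acts as $i\xi-\bar G\partial_\xi$. With the slope frozen at a value $\sigma\in[-1,1]$, let $\mathcal{L}_\sigma=i\xi-\sigma\partial_\xi$. The equation $W''=\xi^2W$ of the flat model becomes $W''+\mathcal{L}_\sigma^2W=0$, and the normal derivative becomes $W'-\sigma\mathcal{L}_\sigma W$.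

A quadratic phase reduces this to the flat case. Let $m_\sigma=\sqrt{1+\sigma^2}$, $\gamma=\sigma/m_\sigma^2$, and $W=e^{i\gamma\xi^2/2}Z$. Since $1-\sigma\gamma=m_\sigma^{-2}$, we have $W'=e^{i\gamma\xi^2/2}(\partial_\xi+i\gamma\xi)Z$ and $\mathcal{L}_\sigma W=e^{i\gamma\xi^2/2}(im_\sigma^{-2}\xi-\sigma\partial_\xi)Z$. Squaring these operators and adding gives
\[
m_\sigma^2\partial_\xi^2-(\gamma^2+m_\sigma^{-4})\xi^2+i(\gamma-\sigma m_\sigma^{-2})(2\xi\partial_\xi+1)=m_\sigma^2\partial_\xi^2-m_\sigma^{-2}\xi^2,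
\]
while $(\partial_\xi+i\gamma\xi)-\sigma(im_\sigma^{-2}\xi-\sigma\partial_\xi)=m_\sigma^2\partial_\xi$. Hence
\begin{equation}\label{eq:conj}
W''+\mathcal{L}_\sigma^2W=e^{i\gamma\xi^2/2}\bigl(m_\sigma^2Z''-m_\sigma^{-2}\xi^2Z\bigr),\qquad W'-\sigma\mathcal{L}_\sigma W=e^{i\gamma\xi^2/2}m_\sigma^2Z' .
\end{equation}
The functions $Z=\Theta(\pm\xi/m_\sigma)$ solve $m_\sigma^2Z''=m_\sigma^{-2}\xi^2Z$. With $\xi_*=2\varepsilon/m_\sigma$ define
\[
W_\sigma^\pm(\xi)=c^\pm e^{i\gamma\xi^2/2}\,\Theta(\pm\xi/m_\sigma),\qquad c^-=-e^{-2i\gamma\varepsilon^2}\frac{\Theta'(\xi_*)}{2\nu},\qquad c^+=e^{-2i\gamma\varepsilon^2}\frac{\Theta'(-\xi_*)}{2\nu}.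
\]
Then $(W_\sigma^\pm)''+\mathcal{L}_\sigma^2W_\sigma^\pm=0$. At $\xi=2\varepsilon$ the phases cancel, so Lemma~\ref{lem:theta}(iii) gives
\[
W_\sigma^+-W_\sigma^-=\frac{\Theta'(-\xi_*)\Theta(\xi_*)+\Theta'(\xi_*)\Theta(-\xi_*)}{2\nu}=-1,
\]
and by \eqref{eq:conj} the jump of $W'-\sigma\mathcal{L}_\sigma W$ is $e^{2i\gamma\varepsilon^2}m_\sigma\bigl(c^+\Theta'(\xi_*)+c^-\Theta'(-\xi_*)\bigr)=0$. By Lemma~\ref{lem:theta}(ii), $c^-=\frac12+O(\varepsilon^2)$, so with an absolute constant
\begin{equation}\label{eq:Wexp}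
W_\sigma^-(\xi)=\tfrac12\bigl(1+\nu\xi/m_\sigma\bigr)+O(\varepsilon^2)\qquad\text{for }|\xi|\le\tfrac32\varepsilon,\ |\sigma|\le1 .
\end{equation}
By Lemma~\ref{lem:theta}(i), all derivatives in $(\sigma,\xi)$ of $W_\sigma^-$ on $\xi\le2\varepsilon$ and of $W_\sigma^+$ on $\xi\ge2\varepsilon$ are $O(e^{-N|\xi|})$ for every $N$, uniformly in $|\sigma|\le1$; this is where $|\bar G|\le1$ is used.

\subsection{The approximate solution}
An \emph{amplitude} is a pair $a=(a^-,a^+)$ of smooth functions of $(w,\xi)\in\mathbb{W}\times\mathbb{R}$, independent of $\tau$ and vanishing for $w\notin\operatorname{supp}b$, such that all derivatives of $a^-$ on $\xi\le2\varepsilon$ and of $a^+$ on $\xi\ge2\varepsilon$ are $O(e^{-N|\xi|})$ for every $N$. We write $a$ for the function equal to $a^-$ for $\xi<2\varepsilon$ and to $a^+$ for $\xi>2\varepsilon$, and $[\![a]\!](w)=(a^+-a^-)(w,2\varepsilon)$. Amplitudes are preserved by differentiation and by multiplication by smooth functions of $w$ and polynomials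 in $\xi$. The pair $a_*^\pm(w,\xi)=b(w)W^\pm_{\bar G(w)}(\xi)$ is an amplitude, and we put
\[
\mathcal{U}^\pm([x;w])=e^{i\alpha(w)}a_*^\pm(w,\xi).
\]
Insert $r^{-1}=\tau^{1/2}J^{1/2}$ and $\zeta=\tau^{-1/2}J^{-1/2}\xi$ into \eqref{eq:derivs} and $Y=\bar\nabla+\zeta\partial_t$. For every amplitude $a$,
\[
X(e^{i\alpha}a)=e^{i\alpha}\tau^{1/2}J^{1/2}a_\xi,\qquad Y(e^{i\alpha}a)=e^{i\alpha}\bigl(\tau^{1/2}P_1+P_0+\tau^{-1/2}P_{-1}\bigr)a,
\]
\[
P_1a=J^{1/2}\mathcal{L}_{\bar G}\,a,\qquad P_0a=\bar\nabla a-\tfrac32\bar f_t\,\xi a_\xi,\qquad P_{-1}a=J^{-1/2}\Bigl(\xi a_t+\frac{J_t}{2J}\xi^2a_\xi\Bigr),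
\]
where $\bar\nabla$ and $\partial_t$ act at fixed $\xi$. The operators $P_j$ are independent of $\tau$ and map amplitudes to amplitudes. Applying these formulas twice,
\begin{multline*}
e^{-i\alpha}\Delta_{\mathbb{H}}\mathcal{U}=\tau J\bigl(\partial_\xi^2+\mathcal{L}_{\bar G}^2\bigr)a_*+\tau^{1/2}(P_1P_0+P_0P_1)a_*\\
+\bigl(P_1P_{-1}+P_{-1}P_1+P_0^2+\tau^{-1/2}(P_0P_{-1}+P_{-1}P_0)+\tau^{-1}P_{-1}^2\bigr)a_* .
\end{multline*}
The first term vanishes by the choice of $W_\sigma^\pm$. So off $\Sigma$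
\begin{equation}\label{eq:residual}
\Delta_{\mathbb{H}}\mathcal{U}=e^{i\alpha}\bigl(\tau^{1/2}a_1+\tilde a\bigr),\qquad|a_1|+|\partial_ta_1|+|\tilde a|\le\bar Ce^{-|\xi|},
\end{equation}
where $a_1$ is an amplitude and $\tilde a$, which depends on $\tau$, vanishes for $w\notin\operatorname{supp}b$.

Next, the jumps. First, $[\![\mathcal{U}]\!]=-be^{i\alpha}$. The ceiling has almost the slope of $\bar f$: by \eqref{eq:perturb} with $v=2\varepsilon\tau^{-1/2}J^{-1/2}$ we have $G[\hat f]=\bar G+\tau^{-1/2}\varsigma$, where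
\[
\varsigma=2\varepsilon\bar\nabla(J^{-1/2})+2\varepsilon J^{-1/2}\bar f_t+4\varepsilon^2\tau^{-1/2}J^{-1/2}\partial_t(J^{-1/2}),\qquad|\varsigma|+|\varsigma_t|\le\bar C .
\]
Therefore $e^{-i\alpha}\mathcal{N}_{\hat f}\,\mathcal{U}=\tau^{1/2}J^{1/2}(\partial_\xi-\bar G\mathcal{L}_{\bar G})a_*-\varsigma P_1a_*-G[\hat f](P_0+\tau^{-1/2}P_{-1})a_*$. The first term has no jump, so
\begin{equation}\label{eq:jump}
[\![\mathcal{N}_{\hat f}\,\mathcal{U}]\!]=e^{i\alpha}a_2,\qquad a_2=-\varsigma[\![P_1a_*]\!]-G[\hat f]\,[\![P_0a_*+\tau^{-1/2}P_{-1}a_*]\!],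
\end{equation}
with $|a_2|+|\partial_ta_2|\le\bar C$ and $\operatorname{supp}a_2\subset\operatorname{supp}b$. For fixed $\tau$ the hypotheses of Lemma~\ref{lem:green} hold, because $|\xi|\ge c'|x|-C'$ for some positive $c',C'$. Thus for $z\notin\Sigma$
\begin{equation}\label{eq:greenU}
\mathcal{D}_{\hat f}[be^{i\alpha}](z)=\mathcal{U}(z)-\mathcal{E}_1-\mathcal{E}_2,\qquad\mathcal{E}_1=\int_{\mathbb{H}\setminus\Sigma}\Lambda^z\Delta_{\mathbb{H}}\mathcal{U},\qquad\mathcal{E}_2=\int_{\mathbb{W}}\Lambda^z(\Psi_{\hat f})\,e^{i\alpha}a_2\,dw .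
\end{equation}

\subsection{The error terms}
The residual $\tau^{1/2}a_1$ lives in a layer of thickness $\tau^{-1/2}$, and $a_2$ is merely bounded, so size alone gives only $\mathcal{E}_1,\mathcal{E}_2=O(\bar C)$. The gain comes from the oscillation of $e^{i\alpha}$ against the mildly singular kernel $\Lambda^z$.

\begin{lemma}\label{lem:osc}
Let $a\in C_c^\infty(\mathbb{W})$ vanish off $\operatorname{supp}b$, let $g\in C^\infty(\mathbb{W})$, and suppose $|a|+|a_t|\le A_1$ and $1+|g_t|\le A_2$. Then for all $z\in\mathbb{H}$ and $\tau>1$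
\[
\Bigl|\int_{\mathbb{W}}e^{i\alpha}a\;\Lambda^z(\Psi_g(w))\,dw\Bigr|\le\bar CA_1A_2\,\tau^{-1/5}.
\]
\end{lemma}

\begin{proof}
Let $\varrho=\tau^{-1/5}<1$ and $\eta=\eta_{z,\varrho}$. By \eqref{eq:kernels} and \eqref{eq:polar}, the part with weight $1-\eta$ is at most $CA_1\int_{\rho_z\le\varrho}\rho_z^{-2}dw=12CA_1\varrho$. In the part with weight $\eta$ write $e^{i\alpha}=(i\tau J)^{-1}\partial_te^{i\alpha}$ and integrate by parts in $t$. On $\operatorname{supp}\eta$ we have $\rho_z\ge\varrho/2$, so $|\Lambda^z|\lesssim\varrho^{-2}$ and $|\partial_t(\Lambda^z\circ\Psi_g)|\lesssim A_2\varrho^{-4}$ by \eqref{eq:chain} and \eqref{eq:kernels}. With \eqref{eq:cutoff} this gives $|\partial_t(\eta\,a\,J^{-1}\Lambda^z\circ\Psi_g)|\le\bar CA_1A_2\varrho^{-4}$, so this part is at most $\bar CA_1A_2\tau^{-1}\varrho^{-4}=\bar CA_1A_2\tau^{-1/5}$.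
\end{proof}

\begin{proof}[Proof of (B)]
Lemma~\ref{lem:osc} with $g=\hat f$ and $a=a_2$ gives $|\mathcal{E}_2|\le\bar C\tau^{-1/5}$. In $\mathcal{E}_1$ substitute $x=\bar f+r\xi$, $dx=r\,d\xi$, and use \eqref{eq:residual}. The contribution of $\tilde a$ is at most $\bar C\tau^{-1/2}\int_{\operatorname{supp}b}\rho_z^{-2}dw\le\bar C\tau^{-1/2}(12+|\operatorname{supp}b|)$, by \eqref{eq:polar} on $\{\rho_z\le1\}$. Since $\tau^{1/2}r=J^{-1/2}$, the contribution of $a_1$ is
\[
\int_{\mathbb{R}}\Bigl(\int_{\mathbb{W}}e^{i\alpha}J^{-1/2}a_1(w,\xi)\,\Lambda^z\bigl(\Psi_{\bar f+r\xi}(w)\bigr)\,dw\Bigr)d\xi .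
\]
For each $\xi\ne2\varepsilon$, Lemma~\ref{lem:osc} with $A_1=\bar Ce^{-|\xi|}$ and $A_2=\bar C(1+|\xi|)$ applies to the inner integral, and the total is at most $\bar C\tau^{-1/5}$. The points $z$ in (B) lie below $\Sigma$, so $\mathcal{U}(z)=b(w_z)e^{i\alpha(w_z)}W^-_{\bar G(w_z)}(\xi_z)$. The kernel of $\mathcal{D}_{\hat f}$ is real, so $\mathcal{D}_{\hat f}[b\psi]=\varepsilon\operatorname{Re}\mathcal{D}_{\hat f}[be^{i\alpha}]$, and \eqref{eq:greenU} and \eqref{eq:Wexp} give (B).
\end{proof}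

\subsection{The slab between the graph and the ceiling}
In the slab, $Y(b\psi)$ is of size $\varepsilon^2/r$ and the thickness is at most $3\varepsilon r$, so Lemma~\ref{lem:layer} alone gives the bound $\varepsilon^3\log\frac1{\varepsilon r}$, which grows with $\tau$. We use that lemma only for $\rho_z\le r(w_z)$, and the oscillation at larger distances.

\begin{proof}[Proof of (C)]
We have $Y(b\psi)=\varepsilon\cos\alpha\,(b_y+xb_t)-\varepsilon b\,\tau J\zeta\sin\alpha$. The first term is bounded by $\bar C$ on the slab, so by Lemma~\ref{lem:layer} with $\ell=\bar C\tau^{-1/2}$ and $R=\bar C$ it contributes at most $\bar C\tau^{-1/2}(1+\log\tau)$. In the second put $x=\bar f+r\xi$, so that $\tau J\zeta\,dx=\xi\,d\xi$. It contributes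
\[
\mathcal{V}=-\varepsilon\int_{\mathbb{W}}b\sin\alpha\int_{\varepsilon\chi\cos\alpha}^{2\varepsilon}K_Y^z([\bar f+r\xi;w])\,\xi\,d\xi\,dw .
\]
Let $r'=r(w_z)$ and $\rho=\rho_z(w)$. If $\rho\le\bar R<1$, then $|y-y_z|\le\bar R$ and $|t-t_z|\le\bar R^2+|x_z|\bar R\le\bar C\bar R$. Since $\log r=-\frac12\log\tau-\frac12\log J$ and $\log J$ has bounded gradient, we can fix $\bar R\in(0,1)$, independent of $\tau$ and $z$, such that
\begin{equation}\label{eq:rcomp}
\tfrac12r'\le r(w)\le2r'\qquad\text{whenever }\rho\le\bar R .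
\end{equation}
Let $\tau$ be so large that $\sup r\le\bar R$, and let $\eta=\eta_{z,r'}$.

\emph{Near part} (weight $1-\eta$, so $\rho\le r'$). Here $|\xi|\le2\varepsilon$, $d\xi=dx/r\le2\,dx/r'$, and the slab has thickness at most $6\varepsilon r'$. By Lemma~\ref{lem:layer} with $\ell=6\varepsilon r'$ and $R=r'$, this part is at most $C\|b\|_\infty\varepsilon^2r'^{-1}\cdot\varepsilon r'(1+\log\frac1\varepsilon)$.

\emph{Far part} (weight $\eta$, so $\rho\ge r'/2$). Replace the kernel by $k=K_Y^z\circ\Psi_{\bar f}$, which does not depend on $\xi$. By \eqref{eq:kernels} the kernel changes by at most $C\varepsilon r\rho^{-4}$, and $\int|\xi|\,d\xi\le6\varepsilon^2$. Splitting at $\rho=\bar R$ and using \eqref{eq:rcomp} and \eqref{eq:polar}, the error is at most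
\[
C\|b\|_\infty\varepsilon^4\Bigl(2r'\int_{\rho\ge r'/2}\rho^{-4}dw+\bar C\tau^{-1/2}\Bigr)=C\|b\|_\infty\varepsilon^4\bigl(48+\bar C\tau^{-1/2}\bigr).
\]
After the replacement the $\xi$-integral is explicit: $\sin\alpha\int_{\varepsilon\chi\cos\alpha}^{2\varepsilon}\xi\,d\xi=\frac12\varepsilon^2\sin\alpha\,(4-\chi^2\cos^2\alpha)=\partial_\alpha\mathcal{M}(w,\alpha)$ with
\[
\mathcal{M}(w,\alpha)=\tfrac12\varepsilon^2\bigl(-4\cos\alpha+\tfrac13\chi(w)^2\cos^3\alpha\bigr),\qquad|\mathcal{M}|\le3\varepsilon^2,\qquad|\mathcal{M}_t|\le\bar C,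
\]
where $\mathcal{M}_t$ is the derivative at fixed $\alpha$. That the primitive $\mathcal{M}$ is bounded expresses that the density has mean zero in $\alpha$. Since $\partial_t[\mathcal{M}(w,\alpha(w))]=r^{-2}\partial_\alpha\mathcal{M}+\mathcal{M}_t$, integration by parts in $t$ gives
\[
\varepsilon\Bigl|\int\eta\,b\,k\,\partial_\alpha\mathcal{M}\,dw\Bigr|\le3\varepsilon^3\int|\partial_t(\eta\,b\,k\,r^2)|\,dw+\bar C\int_{\operatorname{supp}b}\eta\,|k|\,r^2\,dw .
\]
By \eqref{eq:chain} and \eqref{eq:kernels}, $|k|\lesssim\rho^{-3}$ and $|k_t|\le C\rho^{-5}+\bar C\rho^{-4}$. We expand $\partial_t(\eta bkr^2)=\eta_t\,bkr^2+\eta b\,k_tr^2+\eta k\,\tau^{-1}\partial_t(bJ^{-1})$ and use \eqref{eq:polar}.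
\begin{itemize}
\item By \eqref{eq:cutoff} and \eqref{eq:rcomp}, $\int|\eta_t||k|r^2dw\le C\int_{r'/2\le\rho\le r'}\rho^{-3}dw=12C\log2$.
\item By \eqref{eq:rcomp}, $\int_{r'/2\le\rho\le\bar R}r^2\rho^{-5}dw\le4r'^2\int_{\rho\ge r'/2}\rho^{-5}dw=96$, and the integral of $r^2\rho^{-5}$ over $\{\rho>\bar R\}\cap\operatorname{supp}b$ is at most $\bar C\tau^{-1}$.
\item We have $\bar C\int_{\rho\ge r'/2}r^2\rho^{-4}dw\le\bar C\tau^{-1}/r'\le\bar C\tau^{-1/2}$.
\item The term with $\partial_t(bJ^{-1})$ and the last integral in the display are at most $\bar C\tau^{-1}\int_{r'/2\le\rho\le\bar C}\rho^{-3}dw\le\bar C\tau^{-1}(1+\log\tau)$.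
\end{itemize}
So the far part is at most $C\|b\|_\infty\varepsilon^3+o(1)$, and (C) follows.
\end{proof}

The almost orthogonality of different levels will come from the Riemann--Lebesgue lemma.

\begin{lemma}\label{lem:RL}
For $a\in L^1(\mathbb{W})$ and $j\in\{1,2\}$, $\int_{\mathbb{W}}a\,e^{ij\tau\Phi}dw\to0$ as $\tau\to\infty$.
\end{lemma}

\begin{proof}
The map $(y,t)\mapsto(y,s)=(y,\Phi(y,t))$ is a diffeomorphism of $\mathbb{R}^2$ with Jacobian $J$. In the new variables the integral is $\int(a/J)\,e^{ij\tau s}\,dy\,ds$, with $a/J\in L^1(dy\,ds)$.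
\end{proof}

\section{Construction of the graph}\label{sec:construction}

\subsection{Parameters}
Fix $\theta\in(0,1]$ and an integer $M\ge2$; they will control the Lipschitz constant and the size of $Q\setminus E$.

\emph{Amplitudes.} We need all partial sums of the gradient increments to be small outside one small set. Grouping the levels in blocks achieves this without a maximal inequality: inside a block the partial sums are small everywhere, and full blocks are summable in $L^2$. Let $\kappa=\theta/8$ and $N_j=4^{j+M}$. Let $\mathcal{I}_1,\mathcal{I}_2,\dots$ be consecutive blocks that exhaust the positive integers, with $\#\mathcal{I}_j=N_j$, and put $\varepsilon_k=(\kappa/N_j)^{1/2}$ for $k\in\mathcal{I}_j$. Then $\varepsilon_k^2\le\kappa/64\le\frac1{512}$, so $\varepsilon_k\le\frac1{20}$, and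
\[
\varepsilon_k\to0,\qquad\sum_{k\in\mathcal{I}_j}\varepsilon_k^2=\kappa,\qquad\sum_{k\in\mathcal{I}_j}\varepsilon_k^4=\frac{\kappa^2}{N_j},\qquad\sum_k\varepsilon_k^2=\infty .
\]

\emph{Cutoffs.} Since $\sum\varepsilon_k^2=\infty$, the increments could add up to an unbounded gradient at some points, so we switch the oscillation off where the gradient is already large. Let $\lambda\in C_c^\infty(\mathbb{R})$, $0\le\lambda\le1$, with $\lambda(s)=1$ for $|s|\le\theta/4$ and $\lambda(s)=0$ for $|s|\ge\theta/2$. Let $\chi_0\in C_c^\infty(\mathbb{W})$, $0\le\chi_0\le1$, with $\chi_0=1$ on $Q$.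

\emph{Test bumps.} The graph has to defeat every density $h$, so we prepare countably many bumps. Fix a smooth $\beta_0\not\equiv0$ with $0\le\beta_0\le1$ and support in the unit disc, and let $b_1,b_2,\dots$ enumerate the functions $w\mapsto\beta_0((w-c)/\varrho)$ with $c\in\mathbb{Q}^2\cap Q$ and $\varrho\in\mathbb{Q}\cap(0,1]$. They are supported in $[-1,2]^2$.

\subsection{The inductive step}
Let $f_0=0$ and $s_0=1$. Suppose that $f_{n-1}\in C_c^\infty(\mathbb{W})$ and $s_{n-1}>0$ are given and that $G_{n-1}=G[f_{n-1}]$ satisfies $|G_{n-1}|\le\frac34\theta$. Apply Section~\ref{sec:step} with $\bar f=f_{n-1}$, $\chi=\chi_n=\chi_0\,\lambda(G_{n-1})$, $\varepsilon=\varepsilon_n$, $\tau=\tau_n$ and $b=b_1,\dots,b_n$. The phase and the scale do not depend on $b$. Write $\Phi_n$, $r_n$, $\alpha_n=\tau_n\Phi_n$, $\psi_n=\varepsilon_n\cos\alpha_n$, $m_n=\sqrt{1+G_{n-1}^2}\in[1,\sqrt2]$, and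
\[
f_n=f_{n-1}+\chi_n\varepsilon_nr_n\cos\alpha_n,\qquad\hat f_n=f_{n-1}+2\varepsilon_nr_n,\qquad\Xi_n=\tfrac12\varepsilon_n^2\chi_n^2\sin2\alpha_n .
\]
Let $n\in\mathcal{I}_j$. Choose $\tau_n$ so large that the following hold.
\begin{enumerate}
\item[(T1)] $|G_n-G_{n-1}+\Xi_n|\le\theta\,2^{-n-6}$ on $\mathbb{W}$, where $G_n=G[f_n]$.
\item[(T2)] $\sup|f_n-f_{n-1}|\le s_{n-1}/4$.
\item[(T3)] For $1\le k<n$ and $i\le n$, the integrals $\int b_i^2\cos\alpha_k\cos\alpha_n\,dw$ and $\int b_i^2\,\frac{\cos2\alpha_k}{m_k}\,\frac{\cos2\alpha_n}{m_n}\,dw$ have absolute value at most $4^{-n}$, and $|\int_Q\Xi_k\Xi_n\,dw|\le\kappa^2/(8nN_j^2)$.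
\item[(T4)] The $o(1)$ terms in Proposition~\ref{prop:step}(B),(C) are at most $2^{-n}$ for $b=b_1,\dots,b_n$.
\end{enumerate}
Conditions (T1) and (T4) come from Proposition~\ref{prop:step}, and (T2) from $\sup r_n\to0$. Condition (T3) comes from Lemma~\ref{lem:RL}, because $\Phi_n,\chi_n,m_n$ and all earlier objects do not depend on $\tau_n$.

The gradient bound propagates. Fix a point of $\mathbb{W}$ and let $n_0\in\{1,\dots,n\}$ be the last index with $|G_{n_0-1}|<\theta/2$ there; it exists because $G_0=0$. For $n_0<k\le n$ we have $\lambda(G_{k-1})=0$, so $\Xi_k=0$. Summing (T1) over the stages $n_0,\dots,n$ gives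
\begin{equation}\label{eq:gradbound}
|G_n|\le\tfrac\theta2+\tfrac12\varepsilon_{n_0}^2+\tfrac\theta{64}\le\tfrac34\theta .
\end{equation}

Now that $f_n$ is fixed, we choose the room $s_n$ left for all later levels. Let $s_n\in(0,s_{n-1}/4]$ be so small that the following hold.
\begin{enumerate}
\item[(S1)] $s_n\le\varepsilon_n^3r_n$ on $Q$, and $s_n|\partial_tf_n|\le\frac14$ on $\mathbb{W}$.
\item[(S2)] For $i,l\in\{1,\dots,n\}$ and all $z$ with $w_z\in Q$ and $|x_z|\le1$,
\[
\int_{\mathbb{W}}\int_{f_n-s_n}^{f_n+s_n}\Bigl|K_Y^z\;Y\Bigl(b_i\sum_{k=l}^n\psi_k\Bigr)\Bigr|\,dx\,dw\le2^{-n}.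
\]
\end{enumerate}
For (S2), note that the finitely many functions $Y(\cdots)$ are bounded on $\{|x|\le1+\sup|f_n|\}$ and vanish for $w\notin[-1,2]^2$, and that $\rho_z\le2$ on $[-1,2]^2$ for these $z$. By Lemma~\ref{lem:layer} the integrals are $O(s_n(1+\log\frac1{s_n}))$ uniformly in $z$. Finally put $g_n=f_n+s_n$; see Figure~\ref{fig:layers}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.15,yscale=1.5]
\draw[dashed] plot[domain=0:7.85,samples=2] (\x,{0.05*\x}) node[right] {$f_{n-1}$};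
\draw[thick] plot[domain=0:7.85,samples=200] (\x,{0.05*\x+0.4*cos(deg(4*\x))});
\draw plot[domain=0:7.85,samples=200] (\x,{0.05*\x+0.13+0.4*cos(deg(4*\x))});
\draw plot[domain=0:7.85,samples=2] (\x,{0.05*\x+0.8}) node[right] {$\hat f_n$};
\draw plot[domain=0:7.85,samples=2] (\x,{0.05*\x+1.7}) node[right] {$g_{n-1}$};
\node[left] at (0,0.55) {$g_n$};
\node[below] at (0.785,-0.36) {$f_n$};
\draw[->] (8.9,-0.4) -- (9.5,-0.4) node[right] {$t$};
\draw[->] (8.9,-0.4) -- (8.9,0.1) node[above] {$x$};
\end{tikzpicture}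
\caption{The graphs used at level $n$, drawn schematically for fixed $y$ where $\chi_n=1$. The function $f_n$ oscillates about $f_{n-1}$ with amplitude $\varepsilon_nr_n$. The limit $f$ stays within $s_n/3$ of $f_n$, hence below $g_n=f_n+s_n$. The double layer with density $b\psi_n$ is computed on the ceiling $\hat f_n=f_{n-1}+2\varepsilon_nr_n$ and lowered to $g_n$; the earlier densities are lowered from $g_{n-1}=f_{n-1}+s_{n-1}$ to $g_n$.}
\label{fig:layers}
\end{figure}

\subsection{The limit graph and the set $E$}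
By (T2) and $s_k\le s_{k-1}/4$, the functions $f_n$ converge uniformly to a continuous function $f$ supported in $\operatorname{supp}\chi_0$, and
\begin{equation}\label{eq:tail}
\sup|f-f_n|\le\sum_{k>n}\frac{s_{k-1}}4\le\frac{s_n}3,\qquad f<g_n\ \text{ on }\mathbb{W},\qquad\sup|f|\le\tfrac13 .
\end{equation}
By \eqref{eq:gradbound} and Lemma~\ref{lem:lip}, $\Gamma_f$ is an intrinsic Lipschitz graph with constant $3\sqrt\theta$. By \eqref{eq:gradbound} and (S1), $|G[g_n]|=|G_n+s_n\partial_tf_n|\le1$. Let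
\[
E=\{w\in Q:\ |G_n(w)|\le\theta/4\ \text{ for all }n\},
\]
a compact set on which the oscillation is never switched off: $\chi_n=1$ on $E$ for all $n$.

\begin{lemma}\label{lem:E}
We have $|Q\setminus E|\le4^{-M}$. For $w'\in E$ and $n\ge1$,
\[
\Psi_f(w')=[f_{n-1}(w')+\xi_nr_n(w');w']\quad\text{with}\quad|\xi_n-\varepsilon_n\cos\alpha_n(w')|\le\varepsilon_n^3,\quad|\xi_n|\le\tfrac32\varepsilon_n .
\]
\end{lemma}

\begin{proof}
Let $\Upsilon_j=\sum_{k\in\mathcal{I}_j}\Xi_k$. Since $|\Xi_k|\le\frac12\varepsilon_k^2$ and each $n\in\mathcal{I}_j$ is paired with fewer than $n$ indices $k<n$, (T3) gives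
\[
\|\Upsilon_j\|_{L^2(Q)}^2\le\frac14\frac{\kappa^2}{N_j}+2\sum_{n\in\mathcal{I}_j}n\cdot\frac{\kappa^2}{8nN_j^2}=\frac{\kappa^2}{2N_j}.
\]
Hence $\|\sum_j|\Upsilon_j|\|_{L^2(Q)}\le\kappa\sum_j2^{-j-M}=\kappa2^{-M}$, and by Chebyshev's inequality $\sum_j|\Upsilon_j|\le\kappa$ outside a subset of $Q$ of measure at most $4^{-M}$. At such a point, $\sum_{k\le n}\Xi_k$ consists of full blocks and a part of one block, which is bounded by $\frac12\kappa$. So (T1) gives $|G_n|\le\frac\theta8+\frac\theta{16}+\frac\theta{64}<\frac\theta4$ for all $n$. For the second claim, on $E$ we have $f=f_{n-1}+\varepsilon_nr_n\cos\alpha_n+(f-f_n)$ with $|f-f_n|\le s_n\le\varepsilon_n^3r_n$ by \eqref{eq:tail} and (S1).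
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

We may assume $\delta_0<1$. Choose $\theta\in(0,1]$ and $M\ge2$ with $3\sqrt\theta\le L_0$ and $4^{-M}\le\delta_0$, and let $f,E$ be as in Section~\ref{sec:construction}. Then $|Q\setminus E|\le\delta_0$, and $0<\mathcal{H}^3(\Psi_f(E))<\infty$ by Lemma~\ref{lem:measure}, since $\mu(\Psi_f(E))=|E|\in(0,1]$. Suppose that some compact $A\subset\Psi_f(E)$ is not removable, and take $h$, $F$ and $C_F$ from Lemmas~\ref{lem:field} and~\ref{lem:dual}.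

\emph{Choice of the bump.} The main terms will be the integrals $\int hb/m_k$, and they must have one sign for all $k$. Since $h$ is nonzero and vanishes outside $Q$, after replacing $h$ by $-h$ if necessary there is a Lebesgue point $w_0$ of $h$ in the interior of $Q$ with value $h_0>0$. For $b=\beta_0((\cdot-c)/\varrho)$ with $|c-w_0|\le\varrho$ we have $\int|h-h_0|\,b\le\int_{|w-w_0|\le2\varrho}|h-h_0|=o(\varrho^2)$ as $\varrho\to0$, while $\int b=\varrho^2\int\beta_0$. So there is an index $i$ such that $b=b_i$ satisfies $\int|h-h_0|\,b\le\frac{h_0}4\int b$. As $1\le m_k\le\sqrt2$,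
\begin{equation}\label{eq:sign}
\int\frac{hb}{m_k}\,dw\ge\Bigl(\frac1{\sqrt2}-\frac14\Bigr)h_0\int b\,dw\ge\frac{h_0}4\int b\,dw=:c_1>0\qquad\text{for all }k .
\end{equation}
From now on constants may depend on $b,h,F$ but not on $n$. For $n\ge i$ let
\[
\varphi_n=b\sum_{k=i}^n\psi_k,\qquad S_n^2=\sum_{k=i}^n\varepsilon_k^2,\qquad\Pi_n=\int_Eh(w')\,\mathcal{D}_{g_n}[\varphi_n](\Psi_f(w'))\,dw' .
\]
We show that $|\Pi_n|\le C(S_n+1)$ and that $\Pi_n$ grows like $S_n^2$.

\emph{Upper bound.} Expand the squares and apply (T3) at stage $l$ to the pairs $i\le k<l\le n$: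
\begin{equation}\label{eq:L2}
\|\varphi_n\|_{L^2}^2,\ \Bigl\|\sum_{k=i}^n\varepsilon_k^2\,b\,\frac{\cos2\alpha_k}{m_k}\Bigr\|_{L^2}^2\ \le\ \|b\|_{L^2}^2S_n^2+2\sum_{l\ge1}l\,4^{-l}\le C(S_n+1)^2 .
\end{equation}
Since $g_n>f$ and $|G[g_n]|\le1$, Lemma~\ref{lem:dual} and the Cauchy--Schwarz inequality on $\operatorname{supp}b$ give
\begin{equation}\label{eq:upper}
|\Pi_n|\le2C_F\|\varphi_n\|_{L^1}\le C(S_n+1).
\end{equation}

\emph{Telescoping.} Each density $b\psi_k$ can be evaluated on its own graph $g_k$, but $\Pi_n$ has all densities on $g_n$. Let $w'\in E$, $q=\Psi_f(w')$ and $n>i$. By \eqref{eq:tail}, $q$ lies below $\Gamma_{g_n}$ and $\Gamma_{g_{n-1}}$, so Lemma~\ref{lem:transfer} gives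
\[
\mathcal{D}_{g_n}[\varphi_n](q)-\mathcal{D}_{g_{n-1}}[\varphi_{n-1}](q)=\mathcal{D}_{g_n}[b\psi_n](q)+\mathcal{B}_{g_{n-1}}^{g_n}[\varphi_{n-1}](q).
\]
By (T2) and $s_n\le s_{n-1}/4$ we have $|g_n-f_{n-1}|\le s_{n-1}/2$, so the interval between $g_{n-1}(w)$ and $g_n(w)$ lies in $[f_{n-1}(w)-s_{n-1},f_{n-1}(w)+s_{n-1}]$. Since $|x_q|\le\frac13$, condition (S2) at stage $n-1$ with $l=i$ bounds the last term by $2^{-n+1}$. Summing, and using $\varphi_i=b\psi_i$,
\begin{equation}\label{eq:tele}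
\Pi_n=\sum_{k=i}^n\int_Eh(w')\,\mathcal{D}_{g_k}[b\psi_k](\Psi_f(w'))\,dw'+O(1).
\end{equation}

\emph{One level.} Let $k\ge i$, $w'\in E$ and $q=\Psi_f(w')$. By Lemma~\ref{lem:E}, $q$ is one of the points $z$ in Proposition~\ref{prop:step} at stage $k$; this is where $w'\in E$ is used. In particular $q$ lies below $\Gamma_{\hat f_k}$ as well as below $\Gamma_{g_k}$, and Lemma~\ref{lem:transfer} gives
\[
\mathcal{D}_{g_k}[b\psi_k](q)=\mathcal{D}_{\hat f_k}[b\psi_k](q)-\mathcal{B}_{f_k}^{\hat f_k}[b\psi_k](q)+\mathcal{B}_{f_k}^{g_k}[b\psi_k](q).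
\]
The last term is at most $2^{-k}$ by (S2) with $l=k$. The middle term is at most $C\varepsilon_k^3(1+\log\frac1{\varepsilon_k})+2^{-k}$ by Proposition~\ref{prop:step}(C) and (T4). In the first, use Proposition~\ref{prop:step}(B), (T4), $\xi_k=\varepsilon_k\cos\alpha_k+O(\varepsilon_k^3)$ and $2\cos^2\alpha_k=1+\cos2\alpha_k$. We obtain the analogue of \eqref{eq:model}: uniformly in $w'\in E$, with the right side evaluated at $w'$,
\[
\mathcal{D}_{g_k}[b\psi_k](q)=\tfrac12\,b\psi_k+\frac{\nu\,\varepsilon_k^2}{4m_k}\,b\,(1+\cos2\alpha_k)+O\bigl(\varepsilon_k^3(1+\log\tfrac1{\varepsilon_k})+2^{-k}\bigr).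
\]

\emph{Conclusion.} Inserting this into \eqref{eq:tele},
\begin{multline*}
\Pi_n=\frac\nu4\sum_{k=i}^n\varepsilon_k^2\int\frac{hb}{m_k}\,dw+\int h\,\Bigl(\frac12\varphi_n+\frac\nu4\sum_{k=i}^n\varepsilon_k^2\,b\,\frac{\cos2\alpha_k}{m_k}\Bigr)dw\\
+O\Bigl(1+\sum_{k=i}^n\varepsilon_k^3\bigl(1+\log\tfrac1{\varepsilon_k}\bigr)\Bigr).
\end{multline*}
The first term is at least $\frac\nu4c_1S_n^2$ by \eqref{eq:sign}. The second is $O(S_n+1)$ by \eqref{eq:L2}, because $h\in L^2$. The last is $o(S_n^2)$, because $\varepsilon_k(1+\log\frac1{\varepsilon_k})\to0$ and $S_n\to\infty$. Thus $\Pi_n\ge\frac\nu4c_1S_n^2-o(S_n^2)$ with $\nu c_1>0$, which contradicts \eqref{eq:upper} for large $n$. Hence every compact subset of $\Psi_f(E)$ is removable. \qed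

\section{Proof of Theorem~\ref{thm:C1}}\label{sec:C1}

A measurable set $\Omega\subset\mathbb{H}$ has \emph{locally finite $\mathbb{H}$-perimeter} if the distributions $X1_\Omega$ and $Y1_\Omega$ are Radon measures; its \emph{perimeter measure} is the total variation of the vector measure $(X1_\Omega,Y1_\Omega)$. The structure theorem of Franchi, Serapioni and Serra Cassano \cite{FSSC} states that the perimeter measure of such a set is concentrated on a set of the form $A_0\cup\bigcup_{j\ge1}A_j$, where $A_0$ is null for the perimeter measure and each $A_j$, $j\ge1$, is a compact subset of an $\mathbb{H}$-regular surface. We apply it to the region above our graph.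

Let $f_n,G_n,f,E$ be as in Sections~\ref{sec:construction} and~\ref{sec:proof}, so that $|E|>0$, and let $\Omega=\{[x;w]:x>f(w)\}$. For $\varphi\in C_c^\infty(\mathbb{H})$, Lemma~\ref{lem:div} gives
\[
\int_{x>f_n}X\varphi=-\int_{\mathbb{W}}\varphi(\Psi_{f_n})\,dw,\qquad\int_{x>f_n}Y\varphi=\int_{\mathbb{W}}G_n\,\varphi(\Psi_{f_n})\,dw .
\]
By \eqref{eq:gradbound}, a subsequence of $(G_n)$ converges weak-$*$ in $L^\infty(\mathbb{W})$ to some $G$ with $|G|\le\frac34$. Since $f_n\to f$ uniformly, the left sides converge to the integrals over $\Omega$, and $\varphi\circ\Psi_{f_n}\to\varphi\circ\Psi_f$ uniformly with supports in the compact set $\pi_{\mathbb{W}}(\operatorname{supp}\varphi)$, hence in $L^1$. So $\int_\Omega X\varphi=-\int\varphi(\Psi_f)\,dw$ and $\int_\Omega Y\varphi=\int G\,\varphi(\Psi_f)\,dw$, that is, $X1_\Omega=\mu$ and $Y1_\Omega=-(\Psi_f)_*(G\,dw)$ with $\mu=(\Psi_f)_*dw$. Thus $\Omega$ has locally finite $\mathbb{H}$-perimeter, with perimeter measure $(\Psi_f)_*(\sqrt{1+G^2}\,dw)$,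 which lies between $\mu$ and $\frac54\mu$.

Since $\mu(\Psi_f(E))=|E|>0$, there is $j\ge1$ such that the compact set $A=\Psi_f(E)\cap A_j$ has $\mu(A)>0$. Then $\mathcal{H}^3(A)>0$ by Lemma~\ref{lem:measure}, $A$ lies in an $\mathbb{H}$-regular surface, and $A$ is removable by Theorem~\ref{thm:main}, being a compact subset of $\Psi_f(E)$. \qed

\begin{thebibliography}{9}

\bibitem{CLY}
Vasileios Chousionis, Sean Li, and Robert Young,
\emph{The Riesz tranform on intrinsic Lipschitz graphs in the Heisenberg group},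
arXiv:2207.03013 (2022).

\bibitem{Folland}
Folland, Bull. Amer. Math. Soc. \textbf{79} (1973).

\bibitem{FSSC}
Franchi, Serapioni, and Serra Cassano,
\emph{Rectifiability and perimeter in the Heisenberg group},
Math. Ann. \textbf{321} (2001), 479--531.

\end{thebibliography}
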